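\title{Symmetric multiaffine polynomials and the Schur--Agler class}

\begin{abstract}
Let $p$ be a symmetric polynomial of degree one in each of $d$ variables, without zeros in the polydisk, and let $\tilde p$ be its reflection. We prove that $\tilde p/p$ belongs to the Schur--Agler class, for every $d$. The proof is an explicit sums-of-squares decomposition of $p(z)\overline{p(w)}-\tilde p(z)\overline{\tilde p(w)}$. It reduces the problem to one-variable polynomials with all roots on the unit circle and then evaluates a difference of two permanents in a polynomial ring that encodes symmetric kernels. The symmetric kernel in the decomposition is unique. The conclusion fails if symmetry is weakened to invariance under a transitive group, and it fails if the degree condition is dropped.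
\end{abstract}

\section{The question and the results}\label{sec:intro}

Let $\mathbb D=\{t\in\mathbb C:|t|<1\}$, let $\mathbb T$ be the unit circle, and let $\mathbb D^d$ be the polydisk in $\mathbb C^d$. For a polynomial $p\in\mathbb C[z_1,\dots,z_d]$ of degree $n_j$ in $z_j$, the \emph{reflection} of $p$ is
\[
\tilde p(z)=z_1^{n_1}\cdots z_d^{n_d}\;\overline{p(1/\bar z_1,\dots,1/\bar z_d)} .
\]
On $\mathbb T^d$ we have $1/\bar z_j=z_j$, so $|\tilde p|=|p|$ there. If $p$ has no zeros in $\overline{\mathbb D}^d$, then $\phi=\tilde p/p$ has modulus one on $\mathbb T^d$, and the maximum principle, applied in one variable at a time, gives $|\phi|\le1$ on $\mathbb D^d$.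

One can ask for this bound at operators instead of points. Let $T=(T_1,\dots,T_d)$ be commuting operators on a Hilbert space with $\|T_j\|<1$ for all $j$ (commuting \emph{strict contractions}). If $f=\sum_\alpha f_\alpha z^\alpha$ is analytic on $\mathbb D^d$, the series $f(T)=\sum_\alpha f_\alpha T^\alpha$ converges absolutely in norm, because the power series converges absolutely at the point $(\|T_1\|,\dots,\|T_d\|)$, and $f\mapsto f(T)$ is multiplicative. An analytic $f$ on $\mathbb D^d$ with $|f|\le1$ belongs to the \emph{Schur--Agler class}, or \emph{Agler class}, if $\|f(T)\|\le1$ for all such $T$. The tuples $T_j=z_jI$ give back the bound $|f(z)|\le 1$, and the operator condition is strictly stronger: Section~\ref{sec:sharp} contains a quadratic form in three variables that is bounded by one on $\mathbb D^3$ and violates it.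

A polynomial is \emph{multiaffine} if it has degree one in every variable and \emph{symmetric} if it is invariant under all permutations of the variables. The following question is posed in \cite{Knese}.

\medskip
\noindent\textbf{Question.} \emph{Suppose that $p(z_1,\dots,z_d)$ is multiaffine, symmetric and has no zeros in $\mathbb D^d$. Does $\tilde p/p$ belong to the Agler class, for every $d$ and every such $p$?}
\medskip

For $d=1$ we may take $p(t)=1-\alpha t$ with $|\alpha|\le1$. Then $\tilde p(t)=t-\bar\alpha$ and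
\[
p(t)\overline{p(s)}-\tilde p(t)\overline{\tilde p(s)}=(1-|\alpha|^2)(1-t\bar s),
\]
which becomes $p(T)^*p(T)-\tilde p(T)^*\tilde p(T)=(1-|\alpha|^2)(I-T^*T)\ge0$ at an operator. For general $d$ the hypotheses make $p$ a one-variable object in disguise: $p$ is determined by $P(t)=p(t,\dots,t)$, and $p$ has no zeros in $\mathbb D^d$ exactly when $P$ has none in $\mathbb D$ (Proposition~\ref{prop:converse}). This suggests a positive answer. Against it, the quadratic form mentioned above is itself symmetric, and it produces counterexamples as soon as either hypothesis is relaxed (Theorem~\ref{thm:sharp}). The answer is yes, and it comes from an identity that extends the one above.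

\subsection*{Polarization} Let $\mathcal M_m$ be the space of polynomials in $z_1,\dots,z_m$ of degree at most one in each variable. Its symmetric elements have as a basis the elementary symmetric polynomials $e_0,\dots,e_m$, and $e_j(t,\dots,t)=\binom mj t^j$. Hence for each $F\in\mathbb C[t]$ with $\deg F\le m$ there is a unique symmetric $\operatorname{Pol}_mF\in\mathcal M_m$ with $(\operatorname{Pol}_mF)(t,\dots,t)=F(t)$; the map $\operatorname{Pol}_m$ is linear and sends $t^j$ to $e_j/\binom mj$. If $u_1,\dots,u_m$ have degree at most one, then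
\begin{equation}\label{eq:polprod}
\operatorname{Pol}_m(u_1\cdots u_m)=\frac1{m!}\sum_{\sigma\in S_m}\prod_{i=1}^m u_{\sigma(i)}(z_i),
\end{equation}
since the right side is a symmetric element of $\mathcal M_m$ with the correct diagonal values.

For $\deg P\le d$ put $\tilde P(t)=t^d\,\overline{P(1/\bar t)}$, and reflect $p=\operatorname{Pol}_dP$ with exponents $(1,\dots,1)$. A symmetric element of $\mathcal M_d$ is either constant or multiaffine, so this agrees with the definition above except for constant $p$. Reflection sends $e_j$ to $e_{d-j}$, and $\binom dj=\binom d{d-j}$, so $\tilde p=\operatorname{Pol}_d\tilde P$.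

\subsection*{Kernels} A \emph{kernel in $m$ slots} is an expression
\[
k(z,w)=\sum_{I,J\subset\{1,\dots,m\}}k_{IJ}\,z^I\bar w^J,\qquad z^I=\prod_{i\in I}z_i ;
\]
the $i$-th slot is the pair $(z_i,w_i)$. The kernel is \emph{positive semidefinite} (PSD) if the matrix $(k_{IJ})$ is. By the spectral theorem this means that $k=\sum_\nu q_\nu(z)\overline{q_\nu(w)}$ for finitely many $q_\nu\in\mathcal M_m$. The kernel is \emph{symmetric} if it is invariant under permutations of the slots. We write $z_{\hat\jmath}$ for $z$ with its $j$-th entry removed.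

\begin{theorem}\label{thm:main}
Let $d\ge1$ and $p=\operatorname{Pol}_dP$, where $\deg P\le d$ and $P$ has no zeros in $\mathbb D$. There is exactly one symmetric kernel $K$ in $d-1$ slots with
\begin{equation}\label{eq:agler}
p(z)\overline{p(w)}-\tilde p(z)\overline{\tilde p(w)}=\sum_{j=1}^d(1-z_j\bar w_j)\,K(z_{\hat\jmath},w_{\hat\jmath}),
\end{equation}
and $K$ is PSD. Consequently, if $p$ is symmetric, multiaffine and has no zeros in $\mathbb D^d$, then $\tilde p/p$ is in the Agler class.
\end{theorem}

Arrange $3\nu$ variables in three blocks of $\nu$. The group $S_\nu\wr S_3$ is generated by the permutations inside each block and the permutations of the blocks; it acts transitively on the variables.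

\begin{theorem}\label{thm:sharp}
\begin{enumerate}
\item[(a)] For all sufficiently large $\nu$ there is a multiaffine polynomial $p$ in $3\nu$ variables, without zeros in $\mathbb D^{3\nu}$ and invariant under $S_\nu\wr S_3$, for which $\tilde p/p$ is not in the Agler class.
\item[(b)] There are symmetric polynomials $p\in\mathbb C[z_1,z_2,z_3]$, not multiaffine and without zeros in $\overline{\mathbb D}^3$, for which $\tilde p/p$ is not in the Agler class.
\end{enumerate}
\end{theorem}

Section~\ref{sec:operators} derives the operator inequality from \eqref{eq:agler}. Section~\ref{sec:circle} reduces \eqref{eq:agler} to polynomials with roots on $\mathbb T$, and Section~\ref{sec:examples} treats two cases by hand. Sections~\ref{sec:algebra} and~\ref{sec:permanents} contain the core computation. Section~\ref{sec:proof} finishes the proof of Theorem~\ref{thm:main}, writes $K$ explicitly and gives a converse. Section~\ref{sec:sharp} proves Theorem~\ref{thm:sharp}. Until then $d\ge1$ is fixed and $n=d-1$.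

\section{From a positive kernel to the operator inequality}\label{sec:operators}

\begin{lemma}\label{lem:operators}
Let $p\in\mathcal M_d$ have no zeros in $\mathbb D^d$, and suppose that \eqref{eq:agler} holds with a PSD kernel $K$. Then $\tilde p/p$ is in the Agler class.
\end{lemma}

\begin{proof}
Let $T$ be a tuple of commuting strict contractions, and let $\Lambda$ be the linear map that sends $z^\alpha\bar w^\beta$ to $(T^\beta)^*T^\alpha$. For polynomials $f,g$ it sends $f(z)\overline{g(w)}$ to $g(T)^*f(T)$. Write $K=\sum_\nu q_\nu(z)\overline{q_\nu(w)}$. Each term on the right of \eqref{eq:agler} has the form $f(z)\overline{f(w)}-(z_jf(z))\overline{(w_jf(w))}$ with $f(z)=q_\nu(z_{\hat\jmath})$, so applying $\Lambda$ gives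
\[
p(T)^*p(T)-\tilde p(T)^*\tilde p(T)=\sum_{j,\nu}q_\nu(T_{\hat\jmath})^*\,(I-T_j^*T_j)\,q_\nu(T_{\hat\jmath})\ge0 .
\]
Thus $\|\tilde p(T)x\|\le\|p(T)x\|$ for every vector $x$. Since $1/p$ is analytic on $\mathbb D^d$, the operator $p(T)$ is invertible with inverse $(1/p)(T)$, and $\phi=\tilde p/p$ satisfies $\phi(T)=\tilde p(T)p(T)^{-1}$. Hence $\|\phi(T)\|\le1$. Scalar tuples give $|\phi|\le1$ on $\mathbb D^d$.
\end{proof}

If $p$ is symmetric, multiaffine and has no zeros in $\mathbb D^d$, then $p=\operatorname{Pol}_dP$ with $P(t)=p(t,\dots,t)$, and $P$ has no zeros in $\mathbb D$. So the last assertion of Theorem~\ref{thm:main} follows from the first and Lemma~\ref{lem:operators}.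

\section{Reduction to roots on the circle}\label{sec:circle}

The left side of \eqref{eq:agler} is obtained from $P(t)\overline{P(s)}-\tilde P(t)\overline{\tilde P(s)}$ by polarizing in $t$ and in $s$ separately. If this one-variable expression is written as $(1-t\bar s)\sum_S S(t)\overline{S(s)}$ with $\deg S\le n$, then the left side of \eqref{eq:agler} is a sum of the kernels
\begin{equation}\label{eq:LS}
L_S(z,w)=\operatorname{Pol}_d(S)(z)\,\overline{\operatorname{Pol}_d(S)(w)}-\operatorname{Pol}_d(tS)(z)\,\overline{\operatorname{Pol}_d(tS)(w)} .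
\end{equation}
The difficulty is that $L_S$ need not have the form of the right side of \eqref{eq:agler}. That side vanishes for $z=w\in\mathbb T^d$, while for $d=2$ and $S=1$ we get $L_S(z,z)=1-|z_1+z_2|^2/4$, which does not vanish on $\mathbb T^2$. The squares $S$ must therefore be chosen with care. The next lemma chooses them with all $n$ roots on $\mathbb T$; it is the only place where the location of the zeros of $P$ is used.

\begin{lemma}\label{lem:onevar}
Let $\deg P\le d$ and suppose that $P$ has no zeros in $\overline{\mathbb D}$. Then $R=P-\tilde P$ has degree $d$ and $d$ distinct roots $\zeta_1,\dots,\zeta_d$, all on $\mathbb T$. Put $R_j=R/(\zeta_j-t)$, $B=\tilde P/P$ and $c_j=1/|B'(\zeta_j)|>0$. Then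
\begin{equation}\label{eq:onevar}
P(t)\overline{P(s)}-\tilde P(t)\overline{\tilde P(s)}=(1-t\bar s)\sum_{j=1}^dc_jR_j(t)\overline{R_j(s)},
\end{equation}
and for $p=\operatorname{Pol}_dP$,
\begin{equation}\label{eq:reduction}
p(z)\overline{p(w)}-\tilde p(z)\overline{\tilde p(w)}=\sum_{j=1}^dc_jL_{R_j}(z,w).
\end{equation}
\end{lemma}

\begin{proof}
Write $P(t)=P(0)\prod_{i=1}^d(1-\alpha_it)$ with $|\alpha_i|<1$, where some $\alpha_i$ vanish if $\deg P<d$. Then $\tilde P(t)=\overline{P(0)}\prod_i(t-\bar\alpha_i)$. The coefficients of $t^d$ in $P$ and $\tilde P$ have moduli $|P(0)|\prod_i|\alpha_i|<|P(0)|$ and $|P(0)|$, so $\deg R=d$. From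
\[
|1-\alpha t|^2-|t-\bar\alpha|^2=(1-|\alpha|^2)(1-|t|^2)
\]
we get $|\tilde P|<|P|$ in $\mathbb D$, $|\tilde P|>|P|$ outside $\overline{\mathbb D}$, and $|B|=1$ on $\mathbb T$. So all roots of $R=P\,(1-B)$ lie on $\mathbb T$, and they are the solutions of $B=1$. For $\zeta\in\mathbb T$, logarithmic differentiation gives
\[
\frac{\zeta B'(\zeta)}{B(\zeta)}=\sum_i\Big(\frac{\zeta}{\zeta-\bar\alpha_i}+\frac{\alpha_i}{\bar\zeta-\alpha_i}\Big)=\sum_i\frac{1-|\alpha_i|^2}{|\zeta-\bar\alpha_i|^2}>0 .
\]
Hence the roots are simple, and $\zeta_jB'(\zeta_j)=|B'(\zeta_j)|=1/c_j$.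

Let $h=(P+\tilde P)/R=(1+B)/(1-B)$. It is finite at $\infty$ and its poles are the simple poles $\zeta_j$, with principal part
$\dfrac{2}{B'(\zeta_j)(\zeta_j-t)}=\dfrac{2c_j\zeta_j}{\zeta_j-t}$. Since $\frac{\zeta+t}{\zeta-t}=\frac{2\zeta}{\zeta-t}-1$, the difference $h-\sum_jc_j\frac{\zeta_j+t}{\zeta_j-t}$ is a rational function without poles on the Riemann sphere, that is, a constant. For unimodular $a\ne b$ the number $\frac{a+b}{a-b}$ is purely imaginary, so on $\mathbb T\setminus\{\zeta_1,\dots,\zeta_d\}$ both $h$ and the sum are purely imaginary, and so is the constant. It cancels in $h(t)+\overline{h(s)}$. Using $(\zeta+t)(\bar\zeta-\bar s)+(\zeta-t)(\bar\zeta+\bar s)=2(1-t\bar s)$ for $|\zeta|=1$, we obtain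
\[
h(t)+\overline{h(s)}=\sum_jc_j\,\frac{2(1-t\bar s)}{(\zeta_j-t)\overline{(\zeta_j-s)}} .
\]
Multiply by $\frac12R(t)\overline{R(s)}$. The right side becomes the right side of \eqref{eq:onevar}. The left side becomes
$\frac12\big[(P+\tilde P)(t)\overline{(P-\tilde P)(s)}+(P-\tilde P)(t)\overline{(P+\tilde P)(s)}\big]$, which is the left side of \eqref{eq:onevar}.

Finally, consider the linear map $t^i\bar s^k\mapsto\operatorname{Pol}_d(t^i)(z)\,\overline{\operatorname{Pol}_d(t^k)(w)}$, $0\le i,k\le d$. It sends $F(t)\overline{G(s)}$ to $\operatorname{Pol}_d(F)(z)\overline{\operatorname{Pol}_d(G)(w)}$, so it turns \eqref{eq:onevar} into \eqref{eq:reduction}.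
\end{proof}

Each $R_j$ has degree $n$ and roots $\zeta_i$, $i\ne j$, on $\mathbb T$. The main step is therefore the following statement, proved in Section~\ref{sec:permanents}.

\begin{proposition}\label{prop:circle}
Let $S$ have degree $n=d-1$ and all its roots on $\mathbb T$. There is a symmetric PSD kernel $K_S$ in $n$ slots with
\[
L_S(z,w)=\sum_{j=1}^d(1-z_j\bar w_j)\,K_S(z_{\hat\jmath},w_{\hat\jmath}).
\]
\end{proposition}

\section{Two cases by hand}\label{sec:examples}

On the diagonal $z_i=t$, $w_i=s$ we have $L_S=(1-t\bar s)S(t)\overline{S(s)}$, so $K_S$ must restrict to $\frac1dS(t)\overline{S(s)}$. The first guess is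
\begin{equation}\label{eq:guess}
K_S=\tfrac1d\operatorname{Pol}_n(S)(z)\,\overline{\operatorname{Pol}_n(S)(w)},
\end{equation}
and any correction must vanish on the diagonal.

\begin{example}[a single root]\label{ex:single}
Let $S=\ell^{\,n}$ with $\ell(t)=\theta+\bar\theta t$, $|\theta|=1$. Put $\Pi(z)=\prod_{i=1}^d\ell(z_i)$ and $m(z)=\frac1d\sum_j\theta/\ell(z_j)$. By \eqref{eq:polprod}, $\theta\operatorname{Pol}_d(S)=\Pi\, m$, and since $\bar\theta t/\ell=1-\theta/\ell$, also $\bar\theta\operatorname{Pol}_d(tS)=\Pi\,(1-m)$. Therefore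
\[
L_S=\Pi(z)\overline{\Pi(w)}\,\big(m(z)+\overline{m(w)}-1\big).
\]
The quadratic terms in $m$ have canceled, and what remains is an average over the slots of
\[
\frac{\theta}{\ell(t)}+\frac{\bar\theta}{\overline{\ell(s)}}-1=\frac{(1+\theta^2\bar s)+(1+\bar\theta^2t)-(1+\theta^2\bar s+\bar\theta^2t+t\bar s)}{\ell(t)\overline{\ell(s)}}=\frac{1-t\bar s}{\ell(t)\overline{\ell(s)}} .
\]
So $L_S=\frac1d\sum_j(1-z_j\bar w_j)\prod_{i\ne j}\ell(z_i)\overline{\ell(w_i)}$, and the guess \eqref{eq:guess} is correct. Every polynomial of degree one with its root on $\mathbb T$ is a multiple of such an $\ell$, so this proves Proposition~\ref{prop:circle} for $d=2$.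
\end{example}

\begin{example}[two distinct roots]\label{ex:two}
Let $d=3$ and $S=1+t^2$. Write $e_k=e_k(z)$, $\bar e_k=\overline{e_k(w)}$ and $\sigma_k=e_k(z_1\bar w_1,z_2\bar w_2,z_3\bar w_3)$. Then $\operatorname{Pol}_3(S)=1+\frac13e_2$ and $\operatorname{Pol}_3(tS)=\frac13e_1+e_3$, so
\[
L_S=1+\tfrac13(e_2+\bar e_2)+\tfrac19e_2\bar e_2-\tfrac19e_1\bar e_1-\tfrac13(e_1\bar e_3+e_3\bar e_1)-e_3\bar e_3 .
\]
The guess \eqref{eq:guess} is $\frac13(1+z_1z_2)(1+\bar w_1\bar w_2)$. With $\{j,k,l\}=\{1,2,3\}$ it produces
\[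
\tfrac13\sum_j(1-z_j\bar w_j)(1+z_kz_l)(1+\bar w_k\bar w_l)=1+\tfrac13(e_2+\bar e_2)+\tfrac13\sigma_2-\tfrac13\sigma_1-\tfrac13(e_1\bar e_3+e_3\bar e_1)-e_3\bar e_3 .
\]
The error is $\frac19(3\sigma_1-e_1\bar e_1)-\frac19(3\sigma_2-e_2\bar e_2)$. In $\sum_j(z_k-z_l)(\bar w_k-\bar w_l)$ each $z_k\bar w_k$ has coefficient $2$ and each $z_k\bar w_l$ has coefficient $-1$, so this sum is $3\sigma_1-e_1\bar e_1$. In $\sum_jz_j\bar w_j(z_k-z_l)(\bar w_k-\bar w_l)$ each $z_jz_k\bar w_j\bar w_k$ has coefficient $2$ and each $z_jz_k\bar w_j\bar w_l$ has coefficient $-1$, so this sum is $3\sigma_2-e_2\bar e_2$. Hence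
\[
K_S=\tfrac13(1+z_1z_2)\overline{(1+w_1w_2)}+\tfrac19(z_1-z_2)\overline{(w_1-w_2)} .
\]
\end{example}

The guess is wrong here, but the correction is a square with a positive coefficient. In general each pair of distinct roots $\lambda_i,\lambda_j$ of $S$ contributes a factor $|\lambda_i-\lambda_j|^2\,(z_k-z_l)\overline{(w_k-w_l)}$, and several disjoint pairs can contribute at once. Comparing coefficients does not reveal this for large $d$, so we change the bookkeeping.

\section{An algebra for symmetric kernels}\label{sec:algebra}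

All kernels in the problem are symmetric, and by \eqref{eq:polprod} they are averages of products of one-slot kernels. It does not matter which factor sits in which slot, so such an average can be recorded as a commutative product of the factors. In this record the operation $K\mapsto\sum_j(1-z_j\bar w_j)K(z_{\hat\jmath},w_{\hat\jmath})$ becomes multiplication by a linear form, and Proposition~\ref{prop:circle} becomes a factorization problem.

Let $\mathcal R=\mathbb C[a_{00},a_{01},a_{10},a_{11}]$ and let $\mathcal R_m$ be its homogeneous part of degree $m$. Identify $\mathcal R_1$ with the kernels in one slot by $a_{jk}\leftrightarrow t^j\bar s^{\,k}$. For a kernel $k$ in $m$ slots let $\operatorname{Sym}k$ be its average over the $m!$ permutations of the slots. For kernels $k,k'$ in $m$ and $m'$ slots let $k\otimes k'$ be the product of $k$ in the first $m$ slots and $k'$ in the last $m'$ slots. Define the linear map $\Theta_m$ on $\mathcal R_m$ by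
\begin{equation}\label{eq:theta}
\Theta_m(h_1\cdots h_m)=\operatorname{Sym}(h_1\otimes\cdots\otimes h_m)=\frac1{m!}\sum_{\sigma\in S_m}\prod_{i=1}^mh_{\sigma(i)}(z_i,w_i),
\end{equation}
first for $h_i\in\{a_{00},a_{01},a_{10},a_{11}\}$; the formula then holds for all $h_i\in\mathcal R_1$, since both sides are multilinear. The monomials $z^I\bar w^J$ form a basis of the kernels in $m$ slots that is permuted by $S_m$, and an orbit is determined by how many slots carry each of $1,\bar s,t,t\bar s$, that is, by a monomial in $\mathcal R_m$. The map $\Theta_m$ sends that monomial to the average of the orbit, and these averages form a basis of the symmetric kernels. So $\Theta_m$ is an isomorphism from $\mathcal R_m$ onto the symmetric kernels in $m$ slots. Call $f\in\mathcal R_m$ \emph{positive} if $\Theta_m(f)$ is PSD.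

Identify $u=u_0+u_1t$ with the column vector $(u_0,u_1)^T$, index $2\times2$ matrices by $0,1$, and put
\[
A=\begin{pmatrix}a_{00}&a_{01}\\a_{10}&a_{11}\end{pmatrix},\qquad\tau=a_{00}-a_{11},\qquad\delta=\det A,\qquad[u,v]=u^TA\bar v .
\]
Then $\tau\leftrightarrow1-t\bar s$ and $[u,v]\leftrightarrow u(t)\overline{v(s)}$. The \emph{permanent} of an $m\times m$ matrix $(y_{ij})$ over a commutative ring is $\operatorname{per}(y_{ij})=\sum_{\pi\in S_m}\prod_iy_{i\pi(i)}$; the permanent of the empty matrix is $1$.

\begin{lemma}\label{lem:dictionary}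
\begin{enumerate}
\item[(a)] For $u_i,v_i$ of degree at most one,
\[
\operatorname{Pol}_m(u_1\cdots u_m)(z)\,\overline{\operatorname{Pol}_m(v_1\cdots v_m)(w)}=\tfrac1{m!}\,\Theta_m\big(\operatorname{per}([u_i,v_j])\big).
\]
In particular $\operatorname{per}([u_i,u_j])$ is positive.
\item[(b)] $\Theta_{m+m'}(fg)=\operatorname{Sym}\big(\Theta_m(f)\otimes\Theta_{m'}(g)\big)$ for $f\in\mathcal R_m$, $g\in\mathcal R_{m'}$. A product of positive elements is positive.
\item[(c)] $\Theta_d(\tau f)=\frac1d\sum_{j=1}^d(1-z_j\bar w_j)\,\Theta_{d-1}(f)(z_{\hat\jmath},w_{\hat\jmath})$ for $f\in\mathcal R_{d-1}$.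
\item[(d)] $\Theta_2(\delta)=\frac12(z_1-z_2)\overline{(w_1-w_2)}$, so $\delta$ is positive.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) By \eqref{eq:polprod} the left side is $\frac1{m!^2}\sum_{\sigma,\sigma'}\prod_iu_{\sigma(i)}(z_i)\overline{v_{\sigma'(i)}(w_i)}$. Put $\sigma'=\pi\sigma$. For fixed $\pi$ the sum over $\sigma$ is $m!\,\Theta_m\big(\prod_i[u_i,v_{\pi(i)}]\big)$ by \eqref{eq:theta}. Now sum over $\pi$.

(b) By linearity let $f=h_1\cdots h_m$ and $g=h_{m+1}\cdots h_{m+m'}$. Then $\Theta_m(f)\otimes\Theta_{m'}(g)$ is an average of kernels obtained from $h_1\otimes\cdots\otimes h_{m+m'}$ by permuting slots, and $\operatorname{Sym}$ sends each of them to $\Theta_{m+m'}(fg)$. If $k=\sum q_\nu\bar q_\nu$ and $k'=\sum q'_{\nu'}\bar q'_{\nu'}$, then $k\otimes k'$ is the sum of the squares of the products $q_\nu q'_{\nu'}$ in disjoint variables. Permuting slots and averaging also preserve the PSD property.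

(c) Apply (b) with first factor $\tau$, and group the permutations by the slot $j$ that receives $\tau$. There are $(d-1)!$ permutations for each $j$, and they give the same term because $\Theta_{d-1}(f)$ is symmetric.

(d) $\Theta_2(a_{00}a_{11}-a_{01}a_{10})=\frac12\big(z_2\bar w_2+z_1\bar w_1-z_2\bar w_1-z_1\bar w_2\big)$.
\end{proof}

By (a), $L_S$ corresponds to a difference of two permanents. By (c), it suffices to write this difference as $\tau$ times a positive element, and (a), (b), (d) supply positive elements: combinations with nonnegative coefficients of products of $\delta$ and permanents $\operatorname{per}([u_i,u_j])$.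

\section{A difference of two permanents}\label{sec:permanents}

Let $S$ have degree $n$ and roots $\lambda_1,\dots,\lambda_n\in\mathbb T$, listed with multiplicity. Choose $\theta_i\in\mathbb T$ with $\theta_i^2=-\lambda_i$ and put $\ell_i=\theta_i+\bar\theta_it=\bar\theta_i(t-\lambda_i)$. Then $S=\kappa\prod_i\ell_i$, where $|\kappa|$ is the modulus of the leading coefficient of $S$. Let $[n]=\{1,\dots,n\}$ and
\[
x_{ij}=[\ell_i,\ell_j],\qquad X_Y=(x_{ij})_{i,j\in Y}\quad(Y\subset[n]),\qquad\rho_{ij}=|\lambda_i-\lambda_j|^2 .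
\]
A \emph{matching} $\mu$ in a set $C\subset[n]$ is a set of disjoint two-element subsets of $C$. We write $|\mu|$ for the number of pairs, $V(\mu)$ for their union and $\rho(\mu)=\prod_{\{i,j\}\in\mu}\rho_{ij}$.

\begin{proposition}\label{prop:key}
$L_S=\dfrac{|\kappa|^2}{d!}\,\Theta_d(\tau\mathcal K)$, where
\begin{equation}\label{eq:key}
\mathcal K=\sum_{k\ge0}k!\,(n-2k+1)\,\delta^k\sum_{|\mu|=k}\rho(\mu)\,\operatorname{per}\big(X_{[n]\setminus V(\mu)}\big),
\end{equation}
the inner sum running over the matchings in $[n]$ with $k$ pairs.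
\end{proposition}

\begin{proof}
For $\epsilon\in\{0,1\}$ let $\Pi_\epsilon$ be the permanent of $([u_i,u_j])_{0\le i,j\le n}$ with $u_0=t^\epsilon$ and $u_i=\ell_i$ for $i\ge1$. By Lemma~\ref{lem:dictionary}(a), $L_S=\frac{|\kappa|^2}{d!}\Theta_d(\Pi_0-\Pi_1)$. We must show that $\Pi_0-\Pi_1=\tau\mathcal K$.

\emph{Step 1: the cycle through $0$.} The two matrices differ only in row and column $0$, so we sort permutations of $\{0,\dots,n\}$ by the cycle $0\to i_1\to\dots\to i_r\to0$. Such a permutation consists of a subset $C\subset[n]$, an ordering $(i_1,\dots,i_r)$ of $C$, and a permutation of $[n]\setminus C$. Hence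
\begin{equation}\label{eq:split}
\Pi_0-\Pi_1=\sum_{C\subset[n]}g_C\operatorname{per}(X_{[n]\setminus C}),
\end{equation}
where $g_\emptyset=[1,1]-[t,t]=\tau$ and, for $|C|=r\ge1$,
\[
g_C=\sum_{(i_1,\dots,i_r)}x_{i_1i_2}\cdots x_{i_{r-1}i_r}\Big([1,\ell_{i_1}][\ell_{i_r},1]-[t,\ell_{i_1}][\ell_{i_r},t]\Big),
\]
the sum running over the orderings of $C$.

\emph{Step 2: $g_C$ is a skew part.} Here the roots on $\mathbb T$ enter: the vector $\bar\ell_j=(\bar\theta_j,\theta_j)^T$ is $\ell_j$ with its entries exchanged. This turns the sesquilinear form $[u,v]$ into a bilinear one. Let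
\[
N=A\begin{pmatrix}0&1\\1&0\end{pmatrix}=\begin{pmatrix}a_{01}&a_{00}\\a_{11}&a_{10}\end{pmatrix},\qquad\det N=-\delta .
\]
Then $[u,\ell_j]=u^TN\ell_j$ for all $u$. In particular $x_{ij}=\ell_i^TN\ell_j$, $[1,\ell_i]=(N\ell_i)_0$ and $[t,\ell_i]=(N\ell_i)_1$. Column $0$ of $A$ is column $1$ of $N$ and vice versa, so $[\ell_i,1]=(\ell_i^TN)_1$ and $[\ell_i,t]=(\ell_i^TN)_0$. For a $2\times2$ matrix $Z$ over $\mathcal R$ put $\operatorname{sk}(Z)=Z_{01}-Z_{10}$, and define $H_\emptyset=N$ and
\[
H_C=\sum_{(i_1,\dots,i_r)}N\ell_{i_1}\ell_{i_1}^TN\ell_{i_2}\ell_{i_2}^T\cdots N\ell_{i_r}\ell_{i_r}^TN=\sum_{(i_1,\dots,i_r)}x_{i_1i_2}\cdots x_{i_{r-1}i_r}\,(N\ell_{i_1})(N^T\ell_{i_r})^T .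
\]
Comparing with Step 1, $g_C=\operatorname{sk}(H_C)$ for all $C$, including $\operatorname{sk}(N)=a_{00}-a_{11}=\tau$.

This explains the factor $\tau$. Modulo $\tau$ the matrix $N$ is symmetric; transposition then only reverses the orderings, so $H_C$ is symmetric and $g_C\equiv0$. To see the sign of the quotient we need it explicitly.

\emph{Step 3: three identities.} Let $\Omega=\begin{pmatrix}0&1\\-1&0\end{pmatrix}$ and $u\wedge v=u^T\Omega v=u_0v_1-u_1v_0$. For vectors $u,v$ and a matrix $Z$ over $\mathcal R$,
\begin{align}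
u^TZv-v^TZu&=\operatorname{sk}(Z)\,(u\wedge v),\label{eq:id1}\\
\operatorname{sk}(uv^T)&=u\wedge v,\label{eq:id2}\\
Nu\wedge N^Tv&=\tau\,v^TNu-\delta\,(u\wedge v).\label{eq:id3}
\end{align}
Identity \eqref{eq:id1} holds because $Z-Z^T=\operatorname{sk}(Z)\Omega$, and \eqref{eq:id2} is the definition. For \eqref{eq:id3}, we have $N^T=N-\tau\Omega$, $N^T\Omega N=(\det N)\Omega$ and $\Omega^2=-I$, so $N^T\Omega N^T=-\delta\,\Omega+\tau N^T$; multiply by $u^T$ on the left and $v$ on the right.

\emph{Step 4: a recursion.} Let $|C|=r\ge1$. By \eqref{eq:id2} and \eqref{eq:id3},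
\[
g_C=\sum_{(i_1,\dots,i_r)}x_{i_1i_2}\cdots x_{i_{r-1}i_r}\big[\tau\,x_{i_ri_1}-\delta\,(\ell_{i_1}\wedge\ell_{i_r})\big].
\]
The first term closes the path into a cycle. Let $\operatorname{cyc}(C)=\sum_\pi\prod_{i\in C}x_{i\pi(i)}$, summed over the permutations $\pi$ of $C$ that consist of one cycle of length $r$. Each such $\pi$ arises from $r$ orderings, one for each starting point, so the first terms add up to $\tau\,r\operatorname{cyc}(C)$. The second term vanishes for $r=1$, so $g_{\{i\}}=\tau x_{ii}$. For $r\ge2$ fix the endpoints $(i,j)=(i_1,i_r)$ and sum over the orderings of $U=C\setminus\{i,j\}$; the products $x_{ii_2}\cdots x_{i_{r-1}j}$ add up to $\ell_i^TH_U\ell_j$, also for $U=\emptyset$. Combine $(i,j)$ with $(j,i)$ and use \eqref{eq:id1}: with $U$ depending on the pair as above, the second terms add up to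
\[
-\delta\sum_{i<j}(\ell_i\wedge\ell_j)\big[\ell_i^TH_U\ell_j-\ell_j^TH_U\ell_i\big]=-\delta\sum_{i<j}(\ell_i\wedge\ell_j)^2\,g_U .
\]
The roots on $\mathbb T$ enter a second time and fix the sign. The number $\ell_i\wedge\ell_j=\theta_i\bar\theta_j-\bar\theta_i\theta_j$ is purely imaginary, and multiplying by $\theta_i\theta_j$ shows that its modulus is $|\theta_i^2-\theta_j^2|=|\lambda_i-\lambda_j|$. So $-(\ell_i\wedge\ell_j)^2=\rho_{ij}$. With $\eta(\emptyset)=1$ and $\eta(C)=|C|\operatorname{cyc}(C)$ for $C\ne\emptyset$ we have, for all $C$,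
\begin{equation}\label{eq:recursion}
g_C=\tau\,\eta(C)+\delta\sum_{\{i,j\}\subset C}\rho_{ij}\,g_{C\setminus\{i,j\}} .
\end{equation}

\emph{Step 5: solving the recursion.} We claim that
\[
g_C=\tau\sum_{k\ge0}k!\,\delta^k\sum_{\mu\text{ in }C,\ |\mu|=k}\rho(\mu)\,\eta(C\setminus V(\mu)).
\]
For $|C|\le1$ both sides are $\tau\eta(C)$. For larger $C$ insert the claim for the sets $C\setminus\{i,j\}$ into \eqref{eq:recursion}. A pair $\{i,j\}$ and a matching with $k$ pairs in $C\setminus\{i,j\}$ together form a matching with $k+1$ pairs in $C$, and each of these arises $k+1$ times. This turns $k!$ into $(k+1)!$.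

\emph{Step 6: summation.} Insert the claim into \eqref{eq:split}, and for fixed $\mu$ write $Y=[n]\setminus V(\mu)$ and $C=V(\mu)\cup C'$ with $C'\subset Y$:
\[
\Pi_0-\Pi_1=\tau\sum_kk!\,\delta^k\sum_{|\mu|=k}\rho(\mu)\sum_{C'\subset Y}\eta(C')\operatorname{per}(X_{Y\setminus C'}).
\]
In the innermost sum the term $C'=\emptyset$ is $\operatorname{per}(X_Y)$. For $C'\neq\emptyset$ the product $\operatorname{cyc}(C')\operatorname{per}(X_{Y\setminus C'})$ collects the permutations of $Y$ that have a cycle with support $C'$. So each permutation of $Y$ is counted with weight equal to the sum of its cycle lengths, which is $|Y|$. The innermost sum is $(1+|Y|)\operatorname{per}(X_Y)$, and $|Y|=n-2k$.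
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:circle}]
The coefficients in \eqref{eq:key} are nonnegative, since a matching with $k$ pairs exists only if $2k\le n$. By Lemma~\ref{lem:dictionary}(a), (b), (d), $\mathcal K$ is positive. By Lemma~\ref{lem:dictionary}(c) and Proposition~\ref{prop:key}, the kernel
\begin{equation}\label{eq:KS}
K_S=\frac{|\kappa|^2}{d\cdot d!}\,\Theta_n(\mathcal K)
\end{equation}
has the required properties.
\end{proof}

The term $k=0$ of \eqref{eq:key} is $d\operatorname{per}(X_{[n]})$. By Lemma~\ref{lem:dictionary}(a) it contributes exactly the guess \eqref{eq:guess} to $K_S$, and it is the only term when all roots coincide, as in Example~\ref{ex:single}. For $d=3$ we get $\mathcal K=3\operatorname{per}(X_{[2]})+\rho_{12}\delta$, so the correction is $\frac{|\kappa|^2\rho_{12}}{36}(z_1-z_2)\overline{(w_1-w_2)}$. For $S=1+t^2$ we have $|\kappa|=1$ and $\rho_{12}=|i-(-i)|^2=4$, which gives the coefficient $\frac19$ of Example~\ref{ex:two}.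

\section{The decomposition: existence, uniqueness, converse}\label{sec:proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
\emph{Uniqueness.} Let $\Psi(k)=\sum_j(1-z_j\bar w_j)\,k(z_{\hat\jmath},w_{\hat\jmath})$ for symmetric kernels $k$ in $n$ slots. By Lemma~\ref{lem:dictionary}(c), $\Psi(\Theta_nf)=d\,\Theta_d(\tau f)$. The maps $\Theta_n,\Theta_d$ are isomorphisms, and multiplication by $\tau$ is injective because $\mathcal R$ is an integral domain. So $\Psi$ is injective.

\emph{No zeros in $\overline{\mathbb D}$.} By \eqref{eq:reduction} and Proposition~\ref{prop:circle}, identity \eqref{eq:agler} holds with the symmetric PSD kernel $K=\sum_jc_jK_{R_j}$.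

\emph{The general case.} Lemma~\ref{lem:onevar} excludes zeros on $\mathbb T$, so we push them outward. Let $P$ have no zeros in $\mathbb D$ and put $P_r(t)=P(rt)$ for $0<r<1$. Then $P_r$ has no zeros in $\overline{\mathbb D}$. Let $D_r$ and $D$ be the left sides of \eqref{eq:agler} for $P_r$ and $P$, so that $D_r=\Psi(K_r)$ with $K_r$ symmetric and PSD. As $r\uparrow1$, $D_r\to D$ coefficientwise. Since $\Psi$ is an injective linear map of finite-dimensional spaces, its range is closed and its inverse on the range is continuous. Hence $D=\Psi(K)$ with $K=\lim K_r$, and $K$ is PSD because the PSD matrices form a closed set.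

The last assertion was reduced to the first in Section~\ref{sec:operators}.
\end{proof}

The squares can be written down.

\begin{corollary}\label{cor:explicit}
If $P$ has no zeros in $\overline{\mathbb D}$, the kernel in Theorem~\ref{thm:main} is $K=\sum_jc_jK_{R_j}$ with $c_j,R_j$ as in Lemma~\ref{lem:onevar}. For $S=\kappa\prod_{i=1}^n\ell_i$ as in Section~\ref{sec:permanents},
\[
K_S=\frac{|\kappa|^2}{d\cdot d!}\sum_{k\ge0}\frac{k!\,(n-2k+1)!}{2^k}\sum_{|\mu|=k}\rho(\mu)\,\frac1{n!}\sum_{\sigma\in S_n}Q_{\mu,\sigma}(z)\overline{Q_{\mu,\sigma}(w)},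
\]
\[
Q_{\mu,\sigma}(z)=\prod_{m=1}^k\big(z_{\sigma(2m-1)}-z_{\sigma(2m)}\big)\cdot\operatorname{Pol}_{n-2k}\Big(\prod_{i\notin V(\mu)}\ell_i\Big)\big(z_{\sigma(2k+1)},\dots,z_{\sigma(n)}\big).
\]
\end{corollary}

\begin{proof}
The first statement is part of the proof above. Let $|\mu|=k$ and $Y=[n]\setminus V(\mu)$. By Lemma~\ref{lem:dictionary}(b), applied $k$ times, $\Theta_n(\delta^k\operatorname{per}X_Y)$ is the symmetrization of $\Theta_2(\delta)\otimes\cdots\otimes\Theta_2(\delta)\otimes\Theta_{n-2k}(\operatorname{per}X_Y)$. By parts (d) and (a) this is $2^{-k}(n-2k)!\,\frac1{n!}\sum_\sigma Q_{\mu,\sigma}(z)\overline{Q_{\mu,\sigma}(w)}$. Insert this into \eqref{eq:key} and \eqref{eq:KS}.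
\end{proof}

For the converse, and again in Section~\ref{sec:sharp}, we use a standard theorem that played no part in the proof of Theorem~\ref{thm:main}.

\begin{theorem}[Grace--Walsh--Szeg\H{o}]\label{thm:gws}
Let $f\in\mathcal M_m$ be symmetric, and let $\xi_1,\dots,\xi_m$ lie in a convex circular region $C$, that is, an open or closed disk or half-plane. Then $f(\xi_1,\dots,\xi_m)=f(\xi,\dots,\xi)$ for some $\xi\in C$.
\end{theorem}

\begin{proposition}\label{prop:converse}
Let $p=\operatorname{Pol}_dP$, where $P$ and $\tilde P$ have no common zero in $\mathbb D$. The following are equivalent: \textup{(i)} $p$ has no zeros in $\mathbb D^d$; \textup{(ii)} $P$ has no zeros in $\mathbb D$; \textup{(iii)} identity \eqref{eq:agler} holds with a PSD kernel $K$.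
\end{proposition}

\begin{proof}
(i)$\Rightarrow$(ii) is restriction to the diagonal, and (ii)$\Rightarrow$(i) is Theorem~\ref{thm:gws} with $C=\mathbb D$. (ii)$\Rightarrow$(iii) is Theorem~\ref{thm:main}. For (iii)$\Rightarrow$(ii) put $z=w=(t,\dots,t)$ with $t\in\mathbb D$ in \eqref{eq:agler}. The right side is nonnegative, so $|\tilde P(t)|\le|P(t)|$, and a zero of $P$ in $\mathbb D$ would be a common zero of $P$ and $\tilde P$.
\end{proof}

The assumption on common zeros is used only for (iii)$\Rightarrow$(ii), and it is needed there: for $d=2$ and $P(t)=t$ we have $\tilde p=p$, so \eqref{eq:agler} holds with $K=0$ although $P(0)=0$.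

\section{Both hypotheses are needed}\label{sec:sharp}

We start from a symmetric polynomial that is bounded by one on $\mathbb D^3$ but is not in the Agler class, build from it a quotient $\tilde p/p$ with the same terms of low order, and then polarize. Let
\[
Q=z_1^2+z_2^2+z_3^2-2z_1z_2-2z_1z_3-2z_2z_3
\]
be the Kaijser--Varopoulos polynomial.

\begin{lemma}\label{lem:KV}
\begin{enumerate}
\item[(a)] $|Q|\le5$ on $\overline{\mathbb D}^3$.
\item[(b)] There are commuting operators $T_1,T_2,T_3$ on $\mathbb C^5$ with $\|T_i\|=1$, $T_iT_jT_k=0$ for all $i,j,k$, and $\|Q(T)\|\ge3\sqrt3>5$.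
\end{enumerate}
\end{lemma}

\begin{proof}
(a) By the maximum principle we may assume $|z_i|=1$. Since $Q$ is homogeneous, multiplying all $z_i$ by a unimodular constant does not change $|Q|$, so we may assume $z_2z_3=1$, say $z_2=\bar z_3=e^{i\alpha}$. Put $x=\cos\alpha$ and $c=\operatorname{Re}z_1$. Then $z_2+z_3=2x$ and $(z_2-z_3)^2=-4(1-x^2)$, so
\[
\bar z_1Q=z_1-4x-4(1-x^2)\bar z_1 .
\]
Its real part is $(4x^2-3)c-4x$ and its imaginary part is $(5-4x^2)\operatorname{Im}z_1$. Hence $|Q|^2=\big((4x^2-3)c-4x\big)^2+(5-4x^2)^2(1-c^2)$. With $(5-4x^2)^2-(4x^2-3)^2=16(1-x^2)$ and $25-16x^2-(5-4x^2)^2=8x^2(3-2x^2)$ this gives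
\[
25-|Q|^2=8G,\qquad G=2(1-x^2)c^2+x(4x^2-3)c+x^2(3-2x^2).
\]
Since $G$ is unchanged under $(x,c)\mapsto(-x,-c)$, let $0\le x\le1$. As a quadratic in $c$, $G$ has discriminant
\[
x^2\big[(4x^2-3)^2-8(1-x^2)(3-2x^2)\big]=x^2(16x^2-15).
\]
If $x^2\le15/16$, the discriminant is nonpositive and the leading coefficient is positive, so $G\ge0$. If $x^2\ge3/4$, drop the first term and use $c\ge-1$:
\[
G\ge x\big[x(3-2x^2)-(4x^2-3)\big]=x(1-x)(3+6x+2x^2)\ge0 .
\]
The two cases cover $[0,1]$.

(b) Let $u,v_1,v_2,v_3,y$ be an orthonormal basis. Put $T_iu=v_i$, $T_iv_j=\gamma_{ij}y$, $T_iy=0$, with $\gamma_{ii}=1/\sqrt3$ and $\gamma_{ij}=-1/\sqrt3$ for $i\ne j$. The product $T_iT_j$ sends $u$ to $\gamma_{ij}y$ and kills the other basis vectors. Since $\gamma_{ij}=\gamma_{ji}$, the operators commute, and all triple products vanish. For a vector $\beta_0u+\sum_j\beta_jv_j+\beta_4y$ the image under $T_i$ has squared norm $|\beta_0|^2+|\sum_j\gamma_{ij}\beta_j|^2\le|\beta_0|^2+\sum_{j=1}^3|\beta_j|^2$, because $\sum_j\gamma_{ij}^2=1$; so $\|T_i\|=1$.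 Finally $Q(T)u=\big(\sum_i\gamma_{ii}-2\sum_{i<j}\gamma_{ij}\big)y=\frac9{\sqrt3}\,y$, and $(3\sqrt3)^2=27>25$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:sharp}]
The construction works for every $\nu\ge2$. Let $r=0.99$ and $q=rQ/5$. Then $|q|\le r$ on $\overline{\mathbb D}^3$, the tuple $rT$ consists of commuting strict contractions, and
\[
\|q(rT)\|^2\ge r^6\cdot\tfrac{27}{25}\ge(1-0.06)\cdot1.08>1 .
\]

(b) Let $m_\nu=(z_1z_2z_3)^\nu$ and $p_\nu=1+m_\nu\,q(1/z_1,1/z_2,1/z_3)$. Since $q$ has degree $2\le\nu$ in each variable, $p_\nu$ is a symmetric polynomial. It has degree $\nu$ in each variable, as the term $z_1^\nu z_2^{\nu-2}z_3^\nu$ and its permutations show, so it is not multiaffine. On $\mathbb T^3$ we have $|p_\nu-1|=|q(\bar z_1,\bar z_2,\bar z_3)|\le r$. By the maximum principle $|p_\nu-1|\le r<1$ on $\overline{\mathbb D}^3$, so $p_\nu$ has no zeros there. The coefficients of $q$ are real, so $\tilde p_\nu=m_\nu+q$. The polynomials $p_\nu-1$ and $m_\nu$ are homogeneous of degrees $3\nu-2\ge3$ and $3\nu$, so they vanish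 at $rT$. Hence $p_\nu(rT)=I$, $\tilde p_\nu(rT)=q(rT)$, and $\|(\tilde p_\nu/p_\nu)(rT)\|=\|q(rT)\|>1$.

(a) Polarize $p_\nu$ in each variable separately: introduce blocks $Z_i=(z_{i1},\dots,z_{i\nu})$, $i=1,2,3$, and let $\hat p_\nu$ be obtained from $p_\nu$ by replacing each monomial $z_1^{k_1}z_2^{k_2}z_3^{k_3}$ by $\prod_{i=1}^3e_{k_i}(Z_i)\big/\binom\nu{k_i}$. Then $\hat p_\nu\in\mathcal M_{3\nu}$ is symmetric in each block, and it is invariant under permutations of the blocks because $p_\nu$ is symmetric. Setting $Z_i=(z_i,\dots,z_i)$ recovers $p_\nu$. In particular $\hat p_\nu$ is not constant, and being invariant under a transitive group it has degree one in every variable.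

Let $(Z_1,Z_2,Z_3)\in\mathbb D^{3\nu}$. With $Z_2,Z_3$ fixed, Theorem~\ref{thm:gws} lets us replace $Z_1$ by $(\xi_1,\dots,\xi_1)$ with $\xi_1\in\mathbb D$ without changing the value of $\hat p_\nu$. Doing the same for $Z_2$ and then $Z_3$, we find that the value is $p_\nu(\xi_1,\xi_2,\xi_3)\ne0$.

Reflection sends $e_k(Z_i)$ to $e_{\nu-k}(Z_i)$ in each block, as it sends $z_i^k$ to $z_i^{\nu-k}$, so the reflection of $\hat p_\nu$ is the blockwise polarization of $\tilde p_\nu$. Evaluate at the commuting tuple in which every variable of block $i$ is replaced by $rT_i$. Then $\hat p_\nu$ and its reflection become $p_\nu(rT)=I$ and $\tilde p_\nu(rT)=q(rT)$, and their quotient has norm greater than one.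
\end{proof}

In both parts of Theorem~\ref{thm:sharp} the polynomial is not of the form $\operatorname{Pol}_dP$. That form is what the proof of Theorem~\ref{thm:main} uses first: it lets the one-variable identity \eqref{eq:onevar} be transported to the polydisk.

\begin{thebibliography}{1}
\bibitem{Knese} Greg Knese, \emph{Rational inner functions on the polydisk -- a survey}, arXiv:2409.14604 (2024).
\end{thebibliography}
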